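\title{A Fr\'echet group with a non-Fr\'echet square in ZFC}

\begin{abstract}
We construct, in ZFC alone, a Hausdorff Fr\'echet topological group whose square is not countably tight, and hence not Fr\'echet. More generally, for every $n\ge1$ there is a Boolean group $K$ of size $\aleph_1$, with a base at $0$ of open subgroups, such that $K^n$ is Fr\'echet and $K^{n+1}$ is not countably tight. The group is an increasing union of $\omega_1$ metrizable subgroups, glued together along a coherent system of colorings of countable ordinals. The colorings are obtained from Moore's oscillation theorem for walks on countable ordinals, of which we include a complete proof.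
\end{abstract}

\section{Introduction}\label{sec:intro}

A topological space $X$ is \emph{Fr\'echet} (or Fr\'echet--Urysohn) if whenever $x\in\overline A$ for some $A\subseteq X$, there is a sequence of points of $A$ converging to $x$. It is \emph{countably tight} if whenever $x\in\overline A$ there is a countable $C\subseteq A$ with $x\in\overline C$. First countable spaces are Fr\'echet, Fr\'echet spaces are countably tight, and all three properties pass to subspaces. A \emph{Fr\'echet group} is a Hausdorff topological group whose underlying space is Fr\'echet.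

First countability is preserved by finite products. The Fr\'echet property is not, and the simplest witness is the sequential fan $S=(\omega\times\omega)\cup\{\infty\}$, in which the points of $\omega\times\omega$ are isolated and the basic neighborhoods of $\infty$ are the sets $\{\infty\}\cup\{(i,j):j\ge\varphi(i)\}$ for $\varphi:\omega\to\omega$. A subset of $\omega\times\omega$ has $\infty$ in its closure exactly when it meets some column $\{i\}\times\omega$ in an infinite set, and such an infinite set is a sequence converging to $\infty$; so $S$ is Fr\'echet. In $S\times(\omega+1)$ the point $(\infty,\omega)$ is in the closure of $\{((i,j),i):i,j<\omega\}$, but a sequence from this set whose second coordinates tend to $\omega$ meets each column finitely often, so its first coordinates do not converge to $\infty$.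

The fan fails because one cannot diagonalize across countably many sets that accumulate at the same point. In a group one can.

\begin{remark}\label{rem:diag}
Let $G$ be an abelian Fr\'echet group and let $A_0\supseteq A_1\supseteq\cdots$ be subsets with $0\in\overline{A_m}$ for all $m$. Then there are $m_k\to\infty$ and $a_k\in A_{m_k}$ with $a_k\to0$. If $0$ is isolated, take $a_k=0$. Otherwise fix $x_m\to0$ with $x_m\ne0$, and symmetric neighborhoods $V_m$ of $0$ with $x_m\notin V_m+V_m$, so that $V_m\cap(x_m+V_m)=\emptyset$. The set $\bigcup_m\bigl(x_m+(A_m\cap V_m)\bigr)$ meets $W+W$ for every neighborhood $W$ of $0$, so it contains a sequence $x_{m_k}+a_k\to0$ with $a_k\in A_{m_k}\cap V_{m_k}$. For each $m$ this sequence is eventually in $V_m$, so $m_k=m$ only finitely often. Hence $x_{m_k}\to0$ and $a_k\to0$. It follows that $G\times Y$ is Fr\'echet for every metric space $Y$: if $(0,y)\in\overline D$, let $A_m$ be the projection to $G$ of $D\cap(G\times B(y,2^{-m}))$.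
\end{remark}

So the group structure removes the first obstruction, and it is natural to ask whether it removes all of them: \emph{is there a Fr\'echet group $G$ such that $G\times G$ is not Fr\'echet?} For separable groups the answer is independent of ZFC. It is consistent that there is a separable Fr\'echet group with a non-Fr\'echet square, and it is also consistent that every separable Fr\'echet group has a Fr\'echet square. This leaves the non-separable case and the following question, posed in \cite{HS}: does ZFC alone prove that there is a Fr\'echet group with a non-Fr\'echet square, or is it consistent with ZFC that the square of every Fr\'echet group is Fr\'echet?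

One might guess the second alternative, because sequences are countable objects and the separable case seems to be the whole problem. This is true as long as the square is countably tight. Suppose that $G$ is a Fr\'echet group with neutral element $e$, that $G\times G$ is countably tight, and that $(e,e)\in\overline D$ while no sequence from $D$ converges to $(e,e)$. Take a countable $C\subseteq D$ with $(e,e)\in\overline C$ and let $H$ be the subgroup generated by the coordinates of the points of $C$. Then $H$ is a countable Fr\'echet group and $H\times H$ is not Fr\'echet. Thus, in a model where every separable Fr\'echet group has a Fr\'echet square, the square of an example cannot even be countably tight. An example in ZFC must therefore fail for an uncountable reason, and this is what we arrange.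

\begin{theorem}\label{thm:one}
ZFC proves that there is a Hausdorff Fr\'echet topological group $G$ such that $G\times G$ is not countably tight. In particular $G\times G$ is not Fr\'echet.
\end{theorem}

A group is \emph{Boolean} if $h+h=0$ for all of its elements $h$, that is, if it is a vector space over $\mathbb F_2$. Theorem~\ref{thm:one} is the case $n=1$ of the following result.

\begin{theorem}\label{thm:main}
ZFC proves that for every $n\ge1$ there is a Hausdorff Boolean topological group $K$ with $|K|=\aleph_1$ and with a base at $0$ of open subgroups, such that $K^n$ is Fr\'echet and $K^{n+1}$ is not countably tight. Moreover, every countable subgroup of $K$ is metrizable, and $K$ is not separable.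
\end{theorem}

The proof goes from the top down. Section~\ref{sec:group} states the combinatorial object that we need, a coherent system of colorings of countable ordinals (Proposition~\ref{prop:coloring}), defines the group, and examines the case $n=1$. Sections~\ref{sec:subgroups} and~\ref{sec:proof} derive Theorem~\ref{thm:main} from Proposition~\ref{prop:coloring}. Section~\ref{sec:coherent} builds the coherent colorings from a single coloring of pairs of countable ordinals, and Section~\ref{sec:osc} obtains that coloring from an oscillation theorem of Moore~\cite{Moore}, which is proved in full.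

\medskip
\noindent\textbf{Conventions.} An ordinal is the set of smaller ordinals; in particular $k=\{0,\dots,k-1\}$ for $k<\omega$. Limit ordinals are nonzero. $[X]^k$ is the set of $k$-element subsets of $X$. For $a\in[\omega_1]^k$ we write $a(0)<\dots<a(k-1)$ for its increasing enumeration, and $a<b$ means $\max a<\min b$. A function $\rho$ on $[\omega_1]^2$ is written $\rho(\alpha,\beta)$ with $\alpha<\beta$. ``Disjoint family'' means pairwise disjoint family. We use without comment that if $A$ is an uncountable disjoint family of nonempty subsets of $\omega_1$ and $\eta<\omega_1$, then $\min a>\eta$ for all but countably many $a\in A$, and that a function from an uncountable set to a countable set is constant on an uncountable subset.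

\section{Coherent colorings and the group}\label{sec:group}

\subsection{The plan}

We want nothing to go wrong at the countable level, so we build $K$ as an increasing union of subgroups $K_\gamma$, $\gamma<\omega_1$, each metrizable with a base at $0$ of subgroups $U^\gamma_0\supseteq U^\gamma_1\supseteq\cdots$, and we declare a set $W$ to be a neighborhood of $0$ in $K$ if it contains some $U^\gamma_m$ for every $\gamma$. Such a filter of neighborhoods behaves well with respect to sequences for a formal reason (Lemma~\ref{lem:dichotomy}). The work lies in making it the neighborhood filter of a \emph{group} topology that is not first countable, and in controlling its powers.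

The subgroups $U^\gamma_m$ are read off from colorings $c_\gamma:\gamma\to\{1,\dots,q\}$. Let $g:\omega_1\to\omega$ be given by $g(\lambda+j)=j$ for $\lambda$ zero or limit and $j<\omega$. We call $g(\beta)$ the \emph{level} of $\beta$; all that matters is that every level $g^{-1}(m)$ is uncountable.

\begin{proposition}\label{prop:coloring}
Let $q\ge1$. There are a function $\rho:[\omega_1]^2\to\omega$ and colorings $c_\gamma:\gamma\to\{1,\dots,q\}$, $\gamma<\omega_1$, with the following properties.
\begin{itemize}
\item[(C1)] If $\beta<\alpha<\gamma$ and $g(\beta)\ge\rho(\alpha,\gamma)$, then $c_\alpha(\beta)=c_\gamma(\beta)$.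
\item[(C2)] If $k\ge1$, $A\subseteq[\omega_1]^k$ is an uncountable disjoint family, $E\subseteq\omega_1$ is uncountable and $p:k\to\{1,\dots,q\}$, then there are $a\in A$ and $\gamma\in E$ with $\max a<\gamma$ and $c_\gamma(a(i))=p(i)$ for all $i<k$.
\end{itemize}
\end{proposition}

Property (C1) says that any two of the colorings agree on their common domain except on finitely many levels. Property (C2) says that they nevertheless disagree as much as possible: every finite pattern of colors is realized inside every uncountable family of positions and every uncountable set of indices. The two properties pull in opposite directions. If $q\ge2$ and $\rho\le m$ on all pairs from an uncountable set $E$, then by (C1), for $\beta$ of level $m$, the color $c_\gamma(\beta)$ does not depend on $\gamma\in E$ above $\beta$; some color $c$ is this common value for uncountably many $\beta$, and (C2) fails for these $\beta$, for $k=1$ and $p(0)\ne c$. So $\rho$ has to be unbounded on every uncountable set. The proof of Proposition~\ref{prop:coloring} occupies Sections~\ref{sec:coherent} and~\ref{sec:osc}.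

\subsection{The group and the filter}

Fix $n\ge1$ and let $V=\mathbb F_2^{\,n+1}$. Let $N_1,\dots,N_q$, where $q=2^{n+1}-1$, be all the $n$-dimensional subspaces (hyperplanes) of $V$. The gap between $K^n$ and $K^{n+1}$ will come from two facts of linear algebra:
\begin{itemize}
\item[(V1)] any $n$ vectors of $V$ lie in a common $N_c$;
\item[(V2)] the $n+1$ vectors of a basis of $V$ do not lie in a common $N_c$.
\end{itemize}
Fix $\rho$ and $(c_\gamma)_{\gamma<\omega_1}$ as in Proposition~\ref{prop:coloring} for this $q$. Let $K$ be the group of all finitely supported functions $h:\omega_1\to V$ under pointwise addition. It is a Boolean group of size $\aleph_1$. For $\gamma<\omega_1$ and $m<\omega$ let $K_\gamma=\{h\in K:\operatorname{supp}h\subseteq\gamma\}$ and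
\[
U^\gamma_m=\{h\in K_\gamma:\ h(\beta)\in N_{c_\gamma(\beta)}\text{ for all }\beta<\gamma,\text{ and }h(\beta)=0\text{ whenever }g(\beta)<m\}.
\]
These are subgroups of $K$, they decrease in $m$, and $\bigcap_mU^\gamma_m=\{0\}$. Let
\[
\mathcal N=\{W\subseteq K:\ \text{for every }\gamma<\omega_1\text{ there is }m<\omega\text{ with }U^\gamma_m\subseteq W\}.
\]
Since the $U^\gamma_m$ decrease in $m$, the family $\mathcal N$ is a filter, and $0$ belongs to each of its members. A set is in $\mathcal N$ if and only if it contains $\bigcup_\gamma U^\gamma_{r(\gamma)}$ for some $r:\omega_1\to\omega$.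

Coherence guarantees that the subgroups attached to $\gamma$ and those attached to a smaller $\alpha$ generate the same filter on $K_\alpha$, and hence that $\mathcal N$ induces this filter on $K_\alpha$.

\begin{lemma}\label{lem:traces}
\begin{itemize}
\item[(a)] If $\alpha<\gamma$ and $m\ge\rho(\alpha,\gamma)$, then $U^\gamma_m\cap K_\alpha=U^\alpha_m$.
\item[(b)] For all $\alpha$ and $m$, the set $W_{\alpha,m}=U^\alpha_m\cup(K\setminus K_\alpha)$ is in $\mathcal N$.
\item[(c)] For every $\beta$, the subgroup $Z_\beta=\{h\in K:h(\beta)=0\}$ is in $\mathcal N$.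
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $h\in K_\alpha$. Membership in either side requires $h(\beta)=0$ when $g(\beta)<m$. For $\beta<\alpha$ with $g(\beta)\ge m\ge\rho(\alpha,\gamma)$, (C1) gives $c_\gamma(\beta)=c_\alpha(\beta)$, so the remaining requirements coincide.

(b) Let $\gamma<\omega_1$; we need $s$ with $U^\gamma_s\subseteq W_{\alpha,m}$. If $\gamma=\alpha$, take $s=m$. If $\gamma>\alpha$ and $s\ge\max(m,\rho(\alpha,\gamma))$, then $U^\gamma_s\cap K_\alpha=U^\alpha_s\subseteq U^\alpha_m$ by (a), and the rest of $U^\gamma_s$ lies in $K\setminus K_\alpha$. If $\gamma<\alpha$ and $s\ge\max(m,\rho(\gamma,\alpha))$, then $U^\gamma_s=U^\alpha_s\cap K_\gamma\subseteq U^\alpha_m$ by (a).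

(c) $U^\gamma_s\subseteq Z_\beta$ for every $\gamma$ and every $s>g(\beta)$.
\end{proof}

For $j\ge1$ say that a sequence $(d_m)$ in $K^j$ is \emph{$\mathcal N$-null} if for every $W\in\mathcal N$ we have $d_m\in W^j$ for all but finitely many $m$.

\begin{lemma}\label{lem:dichotomy}
Let $j\ge1$ and $D\subseteq K^j$. Either $D$ contains an $\mathcal N$-null sequence, or there is $r:\omega_1\to\omega$ with $D\cap\bigcup_\gamma(U^\gamma_{r(\gamma)})^j=\emptyset$.
\end{lemma}

\begin{proof}
If there is no such $r$, then there is $\gamma$ such that $D$ meets $(U^\gamma_m)^j$ for every $m$. Pick $d_m\in D\cap(U^\gamma_m)^j$. A set $W\in\mathcal N$ contains some $U^\gamma_{m_0}$, and then $d_m\in W^j$ for all $m\ge m_0$.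
\end{proof}

Suppose that $\mathcal N$ is the neighborhood filter at $0$ of a group topology. Lemma~\ref{lem:dichotomy} shows that $K^j$ is Fr\'echet as soon as every set $\bigcup_\gamma(U^\gamma_{r(\gamma)})^j$ is a neighborhood of $0$ in $K^j$, that is, contains $W^j$ for some $W\in\mathcal N$. A point of $W^j$ may take its coordinates from different $U^\gamma_{r(\gamma)}$, while a point of $\bigcup_\gamma(U^\gamma_{r(\gamma)})^j$ must take them all from the same one. We shall see that the inclusion can be achieved for $j=n$ and cannot be achieved for $j=n+1$.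

\begin{example}\label{ex:trivial}
Without (C2) the construction may give nothing. Suppose that $c_\gamma=c\restriction\gamma$ for a single $c:\omega_1\to\{1,\dots,q\}$, so that (C1) holds with $\rho=0$. Then $U^\gamma_m$ increases with $\gamma$, and $U_m=\bigcup_\gamma U^\gamma_m$ is a subgroup in $\mathcal N$. If $W\supseteq\bigcup_\gamma U^\gamma_{r(\gamma)}$ and $r=m$ on an uncountable set, then $W\supseteq U_m$. So $\mathcal N$ has the countable base $\{U_m:m<\omega\}$, and all finite powers of $K$ are first countable.
\end{example}

\subsection{The case $n=1$}\label{sub:one}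

Here $V=\{0,u,v,w\}$ with $w=u+v$, the hyperplanes are the three lines $\{0,u\}$, $\{0,v\}$, $\{0,w\}$, and we may take $u,v,w$ themselves as colors. An element of $U^\gamma_m$ is a function that at each $\beta<\gamma$ takes the value $0$ or $c_\gamma(\beta)$ and vanishes on the levels below $m$. For $y\in\{u,v,w\}$ let $x^y_\beta\in K$ have support $\{\beta\}$ and value $y$ there. Then
\[
x^y_\beta\in U^\gamma_m\iff \beta<\gamma,\ \ g(\beta)\ge m\ \text{ and }\ c_\gamma(\beta)=y .
\]

Consider first $D_u=\{x^u_\beta:\beta<\omega_1\}$. Given $r:\omega_1\to\omega$, take an uncountable $E$ on which $r$ has a constant value $m$. Property (C2), applied to the singletons $\{\beta\}$ of level $m$, gives $\beta<\gamma$ with $g(\beta)=m$, $\gamma\in E$ and $c_\gamma(\beta)=u$. So $x^u_\beta\in U^\gamma_{r(\gamma)}$. The second alternative of Lemma~\ref{lem:dichotomy} fails, and $D_u$ contains an $\mathcal N$-null sequence: there is one $\gamma$ such that $c_\gamma$ takes the value $u$ on arbitrarily high levels.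

Now consider the diagonal set $D^*=\{(x^u_\beta,x^v_\beta):\beta<\omega_1\}\subseteq K^2$. It misses $(U^\gamma_0)^2$ for every $\gamma$, because $c_\gamma(\beta)$ cannot be both $u$ and $v$. It can still meet $W^2$ for $W=\bigcup_\gamma U^\gamma_{r(\gamma)}$: it is enough that one $\beta$ of high level receives the color $u$ from one $\gamma$ and the color $v$ from another, and (C2) makes this happen for every $r$. A countable part of $D^*$, on the other hand, lies in some $K_\alpha^2$, where by Lemma~\ref{lem:traces}(b) the single coloring $c_\alpha$ decides everything. This is the failure of countable tightness; the details are in Section~\ref{sec:proof}.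

The price is paid in the group structure. We need $W=\bigcup_\gamma U^\gamma_{r(\gamma)}$ to contain a \emph{subgroup} that is in $\mathcal N$. If this subgroup contains $x^u_\beta$ and $x^v_\beta$, it contains $x^w_\beta$, so some $\gamma$ must give $\beta$ the third color. If it contains $x^u_\beta$ and $x^v_{\beta'}$ with $\beta\ne\beta'$, it contains their sum, so a single $\gamma$ must satisfy $c_\gamma(\beta)=u$ and $c_\gamma(\beta')=v$ simultaneously. This is why (C2) is about patterns of every finite length $k$. But (C2) realizes a pattern only on \emph{some} member of an uncountable disjoint family, never on a finite set given in advance. The next section overcomes this.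

\section{Subgroups in the filter}\label{sec:subgroups}

We return to arbitrary $n\ge1$. We shall use the following form of the pressing-down lemma.

\begin{lemma}\label{lem:press}
Let $\eta$ be a function on the set of countable limit ordinals with $\eta(\delta)<\delta$ for all $\delta$. Then $\eta$ is constant on an uncountable set.
\end{lemma}

\begin{proof}
Suppose that every fiber of $\eta$ is countable. Choose $\delta_0<\delta_1<\cdots<\omega_1$ such that $\delta_{i+1}$ is above every element of the countable set $\{\delta:\eta(\delta)\le\delta_i\}$. Let $\delta=\sup_i\delta_i$, a countable limit ordinal. Then $\eta(\delta)\le\delta_i$ for some $i$, so $\delta<\delta_{i+1}$, which is absurd.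
\end{proof}

\begin{proposition}\label{prop:key}
For every $r:\omega_1\to\omega$ there is a subgroup $H\in\mathcal N$ with $H^n\subseteq\bigcup_{\gamma<\omega_1}(U^\gamma_{r(\gamma)})^n$.
\end{proposition}

Let $r=m$ on an uncountable set $E$. The first candidate for $H$ is the subgroup generated by the $U^\gamma_m$, $\gamma\in E$. It may fail, since a sum of generators can display on its support a pattern that no $\gamma\in E$ realizes. The remedy is to try many smaller candidates. For each $\alpha$, coherence lets us shrink $E$ and raise $m$ so that all remaining colorings agree below $\alpha$ on the remaining levels. An element that witnesses the failure of this candidate is harmless below $\alpha$, so it must stick out above $\alpha$. As $\alpha$ varies, the parts that stick out form an uncountable disjoint family, and (C2) absorbs one of them.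

\begin{proof}
Fix an uncountable $E\subseteq\omega_1$ and $m<\omega$ with $r(\gamma)=m$ for $\gamma\in E$.

\emph{The candidates.} For uncountable $E'\subseteq E$ and $m'\ge m$ let $H(E',m')$ be the subgroup generated by $\bigcup_{\gamma\in E'}U^\gamma_{m'}$. It is in $\mathcal N$: given $\alpha$, pick $\gamma\in E'$ above $\alpha$ and $s\ge\max(m',\rho(\alpha,\gamma))$; then $U^\alpha_s\subseteq U^\gamma_s\subseteq U^\gamma_{m'}$ by Lemma~\ref{lem:traces}(a). Every $h\in H(E',m')$ has the following properties.
\begin{itemize}
\item[(i)] If $h(\beta)\ne0$, then $g(\beta)\ge m'$.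
\item[(ii)] If $c_\gamma(\beta)=c$ for all $\gamma\in E'$ with $\gamma>\beta$, then $h(\beta)\in N_c$.
\end{itemize}
Indeed, each property defines a subgroup of $K$, so it suffices to check the generators. For (i) this is the definition of $U^\gamma_{m'}$. For (ii), an element of $U^\gamma_{m'}$ takes at $\beta$ a value in $N_{c_\gamma(\beta)}=N_c$ if $\gamma>\beta$, and the value $0$ if $\gamma\le\beta$.

It suffices to find $E'$ and $m'$ with $H(E',m')^n\subseteq\bigcup_{\gamma\in E}(U^\gamma_m)^n$. Suppose that there are none. For each limit $\alpha<\omega_1$ choose $m_\alpha\ge m$ such that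
\[
E_\alpha=\{\gamma\in E:\gamma>\alpha,\ \rho(\alpha,\gamma)\le m_\alpha\}
\]
is uncountable, and choose
\[
h_\alpha\in H(E_\alpha,m_\alpha)^n\setminus\bigcup_{\gamma\in E}(U^\gamma_m)^n .
\]
We regard elements of $K^n$ as finitely supported functions $\omega_1\to V^n$. Write $h_\alpha=h^-_\alpha+h^+_\alpha$, where $h^-_\alpha$ is supported in $\alpha$ and $h^+_\alpha$ is supported in $\omega_1\setminus\alpha$. By (i), $g(\beta)\ge m_\alpha\ge m$ for every $\beta\in\operatorname{supp}h_\alpha$.

\emph{The lower parts.} We claim that $h^-_\alpha\in(U^\gamma_m)^n$ for every $\gamma\in E_\alpha$. Let $\beta\in\operatorname{supp}h^-_\alpha$. For $\gamma\in E_\alpha$ we have $\beta<\alpha<\gamma$ and $g(\beta)\ge m_\alpha\ge\rho(\alpha,\gamma)$, so $c_\gamma(\beta)=c_\alpha(\beta)$ by (C1). By (ii), all $n$ coordinates of $h_\alpha(\beta)$ lie in $N_{c_\alpha(\beta)}$, which is $N_{c_\gamma(\beta)}$ for every $\gamma\in E_\alpha$. Together with $g(\beta)\ge m$ this proves the claim. Since $h_\alpha\notin(U^\gamma_m)^n$ for $\gamma\in E$, it follows that $h^+_\alpha\ne0$.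

The support of $h^-_\alpha$ is a finite subset of the limit ordinal $\alpha$, so it is contained in some $\eta(\alpha)<\alpha$. By Lemma~\ref{lem:press}, $\eta(\alpha)=\eta$ for uncountably many $\alpha$. There are only countably many finitely supported functions $\eta\to V^n$, so there are an uncountable set $\Sigma_0$ of limit ordinals and $h^*\in K^n$ with $h^-_\alpha=h^*$ for all $\alpha\in\Sigma_0$. The set
\[
E^*=\{\gamma\in E:h^*\in(U^\gamma_m)^n\}
\]
is uncountable, because by the claim it contains $E_\alpha$ for each $\alpha\in\Sigma_0$.

\emph{The upper parts.} Let $a_\alpha=\operatorname{supp}h^+_\alpha$, a nonempty finite subset of $\omega_1\setminus\alpha$. For $\beta\in a_\alpha$ the value $h_\alpha(\beta)$ is an $n$-tuple of vectors of $V$, so by (V1) it lies in $(N_c)^n$ for some $c$. Choose an uncountable $\Sigma_1\subseteq\Sigma_0$, a number $k\ge1$ and $p:k\to\{1,\dots,q\}$ such that $|a_\alpha|=k$ and $h_\alpha(a_\alpha(i))\in(N_{p(i)})^n$ for all $\alpha\in\Sigma_1$ and $i<k$. By recursion choose an uncountable $\Sigma\subseteq\Sigma_1$ such that $a_\alpha\subseteq\alpha'$ whenever $\alpha<\alpha'$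 are in $\Sigma$. Then $\{a_\alpha:\alpha\in\Sigma\}$ is an uncountable disjoint family.

Apply (C2) to this family, $E^*$ and $p$. We get $\alpha\in\Sigma$ and $\gamma\in E^*$ with $\max a_\alpha<\gamma$ and $c_\gamma(a_\alpha(i))=p(i)$ for all $i<k$. All points of $a_\alpha$ have level at least $m$, so $h^+_\alpha\in(U^\gamma_m)^n$. Also $h^-_\alpha=h^*\in(U^\gamma_m)^n$ because $\gamma\in E^*$. Hence $h_\alpha\in(U^\gamma_m)^n$ with $\gamma\in E$, contrary to the choice of $h_\alpha$.
\end{proof}

The exponent $n$ entered only once, in the appeal to (V1).

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}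

\emph{The topology.} Recall that if $\mathcal B$ is a nonempty family of subgroups of an abelian group $K$, closed under finite intersections, then the cosets $h+H$ with $H\in\mathcal B$ form a base of a group topology in which $\mathcal B$ is a base at $0$. Each $H\in\mathcal B$ is open, and also closed, since its complement is a union of cosets. The topology is Hausdorff if and only if $\bigcap\mathcal B=\{0\}$.

Let $\mathcal B$ be the family of subgroups of $K$ that belong to $\mathcal N$. It is a base of the filter $\mathcal N$. Indeed, let $W\in\mathcal N$ contain $\bigcup_\gamma U^\gamma_{r(\gamma)}$ and let $H$ be given by Proposition~\ref{prop:key}. For $h\in H$ the point $(h,0,\dots,0)\in H^n$ lies in some $(U^\gamma_{r(\gamma)})^n$, so $h\in W$. We give $K$ the group topology defined by $\mathcal B$; its neighborhood filter at $0$ is $\mathcal N$. It is Hausdorff because $Z_\beta\in\mathcal B$ by Lemma~\ref{lem:traces}(c) and $\bigcap_\beta Z_\beta=\{0\}$.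

\medskip
\emph{$K^n$ is Fr\'echet.} Translations are homeomorphisms, so it suffices to consider $D\subseteq K^n$ with $0\in\overline D$. For every $r$, the set $\bigcup_\gamma(U^\gamma_{r(\gamma)})^n$ is a neighborhood of $0$ in $K^n$ by Proposition~\ref{prop:key}, so it meets $D$. By Lemma~\ref{lem:dichotomy}, $D$ contains an $\mathcal N$-null sequence, which is a sequence converging to $0$.

\medskip
\emph{$K^{n+1}$ is not countably tight.} Let $v_1,\dots,v_{n+1}$ be a basis of $V$, let $x^i_\beta\in K$ have support $\{\beta\}$ and value $v_i$ there, and let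
\[
D^*=\{(x^1_\beta,\dots,x^{n+1}_\beta):\beta<\omega_1\}\subseteq K^{n+1}.
\]

First, $0\in\overline{D^*}$. Let $W\in\mathcal N$ contain $\bigcup_\gamma U^\gamma_{r(\gamma)}$, and let $r=m$ on an uncountable set $E$. For a color $c$ let $B_c$ be the set of $\beta$ of level $m$ such that no $\gamma\in E$ above $\beta$ has $c_\gamma(\beta)=c$. If $B_c$ were uncountable, (C2) would fail for $k=1$, $A=\{\{\beta\}:\beta\in B_c\}$ and $p(0)=c$. So each $B_c$ is countable, and since level $m$ is uncountable there is $\beta$ of level $m$ outside $B_1\cup\dots\cup B_q$. Fix $i\le n+1$. By (V1) and $n\ge1$, the vector $v_i$ lies in some $N_c$. Take $\gamma\in E$ above $\beta$ with $c_\gamma(\beta)=c$; then $x^i_\beta\in U^\gamma_m\subseteq W$. The ordinal $\gamma$ depends on $i$, but $\beta$ does not, so $(x^1_\beta,\dots,x^{n+1}_\beta)\in D^*\cap W^{n+1}$.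

Second, $0\notin\overline C$ for every countable $C\subseteq D^*$. Choose $\alpha<\omega_1$ above all indices $\beta$ of points of $C$. By Lemma~\ref{lem:traces}(b), $(W_{\alpha,0})^{n+1}$ is a neighborhood of $0$. Suppose that it contains the point of $C$ with index $\beta$. Each $x^i_\beta$ is in $K_\alpha$, and $W_{\alpha,0}\cap K_\alpha=U^\alpha_0$, so $v_1,\dots,v_{n+1}\in N_{c_\alpha(\beta)}$. This contradicts (V2).

\medskip
\emph{Countable subgroups are metrizable.} Every countable subset of $K$ is contained in some $K_\alpha$, so it suffices to show that $K_\alpha$ is metrizable. Every $W\in\mathcal N$ contains some $U^\alpha_m$, and $U^\alpha_m=W_{\alpha,m}\cap K_\alpha$ with $W_{\alpha,m}\in\mathcal N$. So $\{U^\alpha_m:m<\omega\}$ is a base at $0$ of the subgroup $K_\alpha$. These are decreasing subgroups with intersection $\{0\}$, so $d(x,y)=\inf(\{2\}\cup\{2^{-m}:x-y\in U^\alpha_m\})$ is an ultrametric on $K_\alpha$ whose closed ball of radius $2^{-m}$ about $x$ is $x+U^\alpha_m$. Hence $d$ induces the topology of $K_\alpha$.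

\medskip
\emph{$K$ is not separable.} The subgroup $K_\alpha=\bigcap_{\beta\ge\alpha}Z_\beta$ is closed, since each $Z_\beta\in\mathcal B$ is closed, and $K_\alpha\ne K$. A countable set lies in some $K_\alpha$, so it is not dense. This proves Theorem~\ref{thm:main}, given Proposition~\ref{prop:coloring}. \qed

\begin{remark}\label{rem:alllines}
All hyperplanes are needed as colors, not only those that contain basis vectors. In the notation of Subsection~\ref{sub:one}, repeat the construction with $q=2$ and only the lines $\{0,u\}$ and $\{0,v\}$. The set $W_0=\{h\in K:h(\beta)\ne w\text{ for all }\beta\}$ contains every $U^\gamma_m$, so $W_0\in\mathcal N$. The proof that $0\in\overline{D^*}$ still shows that every $W\in\mathcal N$ contains $x^u_\beta$ and $x^v_\beta$ for some $\beta$, so $x^w_\beta\in W+W$ and $W+W\not\subseteq W_0$. Thus $\mathcal N$ is not the neighborhood filter of a group topology.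
\end{remark}

\section{From a coloring of pairs to coherent colorings}\label{sec:coherent}

We now prove Proposition~\ref{prop:coloring}. The two ingredients are a function $\rho$ that provides coherence and a coloring $f$ of pairs that provides patterns.

\subsection{The function $\rho$}

\begin{lemma}\label{lem:rho}
There is $\rho:[\omega_1]^2\to\omega$ such that, with the convention $\rho(\alpha,\alpha)=0$, for all $\alpha\le\beta\le\gamma<\omega_1$:
\begin{itemize}
\item[($\rho$1)] $\rho(\alpha,\gamma)\le\max(\rho(\alpha,\beta),\rho(\beta,\gamma))$;
\item[($\rho$2)] $\rho(\alpha,\beta)\le\max(\rho(\alpha,\gamma),\rho(\beta,\gamma))$;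
\item[($\rho$3)] $\{\xi<\beta:\rho(\xi,\beta)\le m\}$ is finite for every $m<\omega$.
\end{itemize}
\end{lemma}

Property ($\rho$3) makes $\rho$ unbounded on every uncountable set $E$, since some element of $E$ has infinitely many elements of $E$ below it. Properties ($\rho$1) and ($\rho$2) are two of the three ultrametric inequalities for a triple. The third, $\rho(\beta,\gamma)\le\max(\rho(\alpha,\beta),\rho(\alpha,\gamma))$, cannot be added: it would make $\rho$ bounded on an uncountable set on which $\rho(0,\cdot)$ is constant.

\begin{proof}
When two of the three ordinals coincide, ($\rho$1) and ($\rho$2) hold trivially. We define $\rho(\cdot,\beta)$ by recursion on $\beta$, assuming the three properties for ordinals below $\beta$, and check them for triples $\alpha<\alpha'<\beta$.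

If $\beta=\delta+1$, put $\rho(\alpha,\beta)=\rho(\alpha,\delta)$ for $\alpha\le\delta$. The inequalities for $\alpha<\alpha'<\beta$ are those for $\alpha<\alpha'\le\delta$, and the set in ($\rho$3) gains only the point $\delta$.

If $\beta$ is a limit, let $0=\delta_0<\delta_1<\cdots$ be cofinal in $\beta$. Put
\[
m_i=\max(\{i\}\cup\{\rho(\delta_j,\delta_{j+1}):j<i\}),\qquad i(\alpha)=\min\{i:\alpha\le\delta_i\},
\]
and $\rho(\alpha,\beta)=\max(\rho(\alpha,\delta_{i(\alpha)}),m_{i(\alpha)})$. If $\rho(\alpha,\beta)\le m$, then $i(\alpha)\le m$ and $\rho(\alpha,\delta_{i(\alpha)})\le m$, which leaves finitely many $\alpha$; this is ($\rho$3). Let $\alpha<\alpha'<\beta$ and $i=i(\alpha)\le i'=i(\alpha')$.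

Suppose $i=i'$. For the triple $\alpha<\alpha'\le\delta_i$, ($\rho$1) gives $\rho(\alpha,\delta_i)\le\max(\rho(\alpha,\alpha'),\rho(\alpha',\delta_i))$; taking the maximum of both sides with $m_i$ yields ($\rho$1) for $\alpha<\alpha'<\beta$. For the same triple, ($\rho$2) gives $\rho(\alpha,\alpha')\le\max(\rho(\alpha,\delta_i),\rho(\alpha',\delta_i))\le\max(\rho(\alpha,\beta),\rho(\alpha',\beta))$.

Suppose $i<i'$, so that $\alpha\le\delta_i<\alpha'\le\delta_{i'}$. Iterating ($\rho$1) along $\delta_i<\delta_{i+1}<\dots<\delta_{i'}$ gives $\rho(\delta_i,\delta_{i'})\le m_{i'}$, and then ($\rho$2) gives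
\[
\rho(\delta_i,\alpha')\le\max(\rho(\delta_i,\delta_{i'}),\rho(\alpha',\delta_{i'}))\le\max(m_{i'},\rho(\alpha',\delta_{i'}))=\rho(\alpha',\beta).
\]
By ($\rho$2) for $\alpha\le\delta_i<\alpha'$ we get $\rho(\alpha,\delta_i)\le\max(\rho(\alpha,\alpha'),\rho(\delta_i,\alpha'))\le\max(\rho(\alpha,\alpha'),\rho(\alpha',\beta))$. Since also $m_i\le m_{i'}\le\rho(\alpha',\beta)$, this proves ($\rho$1) for $\alpha<\alpha'<\beta$. By ($\rho$1) for $\alpha\le\delta_i<\alpha'$ we get $\rho(\alpha,\alpha')\le\max(\rho(\alpha,\delta_i),\rho(\delta_i,\alpha'))\le\max(\rho(\alpha,\beta),\rho(\alpha',\beta))$, which is ($\rho$2).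
\end{proof}

Fix such a $\rho$ for the rest of the paper. For $\gamma<\omega_1$ and $m<\omega$ let
\[
P_m(\gamma)=\{\varepsilon\le\gamma:\rho(\varepsilon,\gamma)\le m\}.
\]
These are finite sets containing $\gamma$, increasing in $m$, and they cohere:
\begin{equation}\label{eq:P}
\text{if }\alpha\in P_m(\gamma),\text{ then }P_m(\gamma)\cap(\alpha+1)=P_m(\alpha).
\end{equation}
Indeed, let $\varepsilon\le\alpha\le\gamma$ and $\rho(\alpha,\gamma)\le m$. Then $\rho(\varepsilon,\alpha)\le m$ implies $\rho(\varepsilon,\gamma)\le m$ by ($\rho$1), and the converse holds by ($\rho$2).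

\subsection{The colorings $c_\gamma$}

The second ingredient will be proved in Section~\ref{sec:osc}.

\begin{proposition}\label{prop:pairs}
For each $q\ge1$ there is $f:[\omega_1]^2\to\{1,\dots,q\}$ such that for all $k,l\ge1$, all uncountable disjoint families $A\subseteq[\omega_1\setminus\{0\}]^k$ and $B\subseteq[\omega_1\setminus\{0\}]^l$, and all functions $j:k\to l$ and $p:k\to\{1,\dots,q\}$, there are $a\in A$ and $b\in B$ with $a<b$ and $f\bigl(a(i),b(j(i))\bigr)=p(i)$ for all $i<k$.
\end{proposition}

With $l=1$ this says that the colorings $f(\cdot,\gamma)$ satisfy (C2), apart from the excluded point $0$. There is no reason for them to satisfy (C1). To force coherence we replace $\gamma$ in $f(\beta,\gamma)$ by an ordinal that depends on $\gamma$ only through the finite set $P_{g(\beta)}(\gamma)$, namely its first element above $\beta$. Points $\beta$ of different levels are then paired with different ordinals, and this is why Proposition~\ref{prop:pairs} allows $l>1$ and a function $j$.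

\begin{proof}[Proof of Proposition~\ref{prop:coloring}]
For $\beta<\gamma<\omega_1$ put
\[
\tau(\beta,\gamma)=\min\bigl(P_{g(\beta)}(\gamma)\setminus(\beta+1)\bigr),\qquad c_\gamma(\beta)=f(\beta,\tau(\beta,\gamma)).
\]
The minimum exists because $\gamma\in P_{g(\beta)}(\gamma)$.

(C1) Let $\beta<\alpha<\gamma$ and $m=g(\beta)\ge\rho(\alpha,\gamma)$. Then $\alpha\in P_m(\gamma)$ and $\alpha>\beta$, so $\tau(\beta,\gamma)$ is the first element above $\beta$ of $P_m(\gamma)\cap(\alpha+1)$. By \eqref{eq:P} this set is $P_m(\alpha)$, so $\tau(\beta,\gamma)=\tau(\beta,\alpha)$.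

(C2) Let $A$, $E$, $p$ be given. Passing to an uncountable subfamily of $A$, we may assume that there are $n_0,\dots,n_{k-1}$ with $g(a(i))=n_i$ for all $a\in A$ and $i<k$. Let $\bar n=\max_in_i$. We look for uncountably many $\gamma\in E$ such that $\tau(\beta,\gamma)$ depends only on the level of $\beta$ when $\beta$ ranges over a long interval.

For each limit $\delta<\omega_1$ let $\gamma_\delta=\min(E\setminus\delta)$. The finite set $P_{\bar n}(\gamma_\delta)\cap\delta$ is contained in some $\eta(\delta)<\delta$, and by Lemma~\ref{lem:press} there are $\eta$ and an uncountable set $\Delta$ with $\eta(\delta)=\eta$ for $\delta\in\Delta$. For $\delta\in\Delta$ and $m\le\bar n$ let $t_\delta(m)=\min(P_m(\gamma_\delta)\setminus\delta)\in[\delta,\gamma_\delta]$. Since $P_m(\gamma_\delta)\subseteq P_{\bar n}(\gamma_\delta)$ has no element in $[\eta,\delta)$,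
\begin{equation}\label{eq:tau}
\tau(\beta,\gamma_\delta)=t_\delta(g(\beta))\quad\text{whenever }\eta\le\beta<\delta\text{ and }g(\beta)\le\bar n .
\end{equation}
Put $b_\delta=\{\delta\}\cup\{t_\delta(n_i):i<k\}\subseteq[\delta,\gamma_\delta]$; the point $\delta$ is included so that $a<b_\delta$ will mean $\max a<\delta$. Choose an uncountable $\Delta'\subseteq\Delta$, a number $l$ and $j:k\to l$ such that $|b_\delta|=l$ and $t_\delta(n_i)=b_\delta(j(i))$ for all $\delta\in\Delta'$ and $i<k$, and such that $\gamma_\delta<\delta'$ whenever $\delta<\delta'$ are in $\Delta'$. The last condition makes $\{b_\delta:\delta\in\Delta'\}$ a disjoint family. Apply Proposition~\ref{prop:pairs} to the uncountable family $\{a\in A:\min a>\eta\}$, to $\{b_\delta:\delta\in\Delta'\}$, and to $j$ and $p$. We get $a$ and $\delta$ with $a\subseteq(\eta,\delta)$ and $f(a(i),t_\delta(n_i))=p(i)$ for all $i<k$. Then $\max a<\delta\le\gamma_\delta\in E$, and $c_{\gamma_\delta}(a(i))=f(a(i),t_\delta(n_i))=p(i)$ by \eqref{eq:tau}.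
\end{proof}

\section{Walks and oscillation}\label{sec:osc}

It remains to prove Proposition~\ref{prop:pairs}. The coloring $f$ is computed from an integer $\operatorname{osc}(\alpha,\beta)$, which counts how often one function overtakes another along a finite set attached to the pair $\alpha<\beta$. We define the functions, then the finite set.

\subsection{The functions $e_\beta$}

Let $e_\beta=\rho(\cdot,\beta):\beta\to\omega$. These functions have two properties.
\begin{itemize}
\item[(E1)] Each $e_\beta$ is finite-to-one; more precisely, $\{\xi<\beta:e_\beta(\xi)\le m\}$ is finite for all $m$.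
\item[(E2)] If $\alpha<\beta$, then $e_\alpha(\xi)=e_\beta(\xi)$ for all but finitely many $\xi<\alpha$.
\end{itemize}
Property (E1) is ($\rho$3). For (E2), let $\xi<\alpha$ satisfy $\rho(\xi,\alpha)>\rho(\alpha,\beta)$, which excludes only finitely many $\xi$ by ($\rho$3). Then ($\rho$1) gives $\rho(\xi,\beta)\le\rho(\xi,\alpha)$, and ($\rho$2), which reads $\rho(\xi,\alpha)\le\max(\rho(\xi,\beta),\rho(\alpha,\beta))$, gives $\rho(\xi,\alpha)\le\rho(\xi,\beta)$.

\subsection{Walks and their lower traces}

For $0<\beta<\omega_1$ fix $C_\beta\subseteq\beta$ with $0\in C_\beta$ as follows: $C_{\alpha+1}=\{0,\alpha\}$, and for limit $\beta$ the set $C_\beta$ is cofinal in $\beta$ of order type $\omega$. In both cases, for $1\le\alpha<\beta$ the set $C_\beta\setminus\alpha$ is nonempty and the set $C_\beta\cap\alpha$ is finite and nonempty. The \emph{walk} from $\beta$ to $\alpha$ is the sequence $\beta=\beta_0>\beta_1>\dots>\beta_s=\alpha$ with $\beta_{i+1}=\min(C_{\beta_i}\setminus\alpha)$; it stays at or above $\alpha$ and decreases strictly, so it reaches $\alpha$ after finitely many steps. For $i<s$ let $\lambda_i=\max(C_{\beta_i}\cap\alpha)$,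 the point of $C_{\beta_i}$ just below $\alpha$. The \emph{lower trace} is the set of running maxima
\[
L(\alpha,\beta)=\Bigl\{\max_{j\le i}\lambda_j:i<s\Bigr\},\qquad L(\alpha,\alpha)=\emptyset .
\]
For $1\le\alpha<\beta$ it is a finite nonempty subset of $\alpha$ with $\min L(\alpha,\beta)=\max(C_\beta\cap\alpha)$.

For example, let $C_{\omega^2}=\{\omega\cdot j:j<\omega\}$ and $C_{\omega\cdot2}=\{0\}\cup\{\omega+2j:j<\omega\}$. The walk from $\omega^2$ to $\omega+3$ is $\omega^2>\omega\cdot2>\omega+4>\omega+3$, with $\lambda_0=\omega$, $\lambda_1=\omega+2$, $\lambda_2=0$, so $L(\omega+3,\omega^2)=\{\omega,\omega+2\}$. This is the union of $L(\omega\cdot2,\omega^2)=\{\omega\}$ and $L(\omega+3,\omega\cdot2)=\{\omega+2\}$, an instance of the one property of lower traces that we need.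

\begin{lemma}\label{lem:concat}
If $1\le\alpha<\beta\le\gamma$ and every element of $L(\beta,\gamma)$ is smaller than $\min L(\alpha,\beta)$, then $L(\alpha,\gamma)=L(\beta,\gamma)\cup L(\alpha,\beta)$.
\end{lemma}

\begin{proof}
The case $\beta=\gamma$ is trivial. Otherwise let $\gamma=\gamma_0>\dots>\gamma_s=\beta$ be the walk from $\gamma$ to $\beta$. For $i<s$,
\[
\max(C_{\gamma_i}\cap\beta)\le\max L(\beta,\gamma)<\min L(\alpha,\beta)<\alpha,
\]
so $C_{\gamma_i}$ has no element in $[\alpha,\beta)$. Hence $\min(C_{\gamma_i}\setminus\alpha)=\gamma_{i+1}$ and $C_{\gamma_i}\cap\alpha=C_{\gamma_i}\cap\beta$. Thus the walk from $\gamma$ to $\alpha$ is the walk from $\gamma$ to $\beta$ followed by the walk from $\beta$ to $\alpha$. Its first $s$ running maxima form $L(\beta,\gamma)$. The next value, $\max(C_\beta\cap\alpha)=\min L(\alpha,\beta)$, exceeds all of them, so the remaining running maxima form $L(\alpha,\beta)$.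
\end{proof}

\subsection{The oscillation theorem and the coloring $f$}

Let $F$ be a finite set of ordinals and let $s,t$ be functions into $\omega$ whose domains contain $F$. For $\xi\in F$ other than $\min F$ let $\xi^-=\max(F\cap\xi)$ be its predecessor in $F$, and let
\[
\operatorname{Osc}(s,t,F)=\{\xi\in F:\ \xi\ne\min F,\ s(\xi^-)\le t(\xi^-)\text{ and }s(\xi)>t(\xi)\}.
\]
If we write the symbol $\le$ or $>$ at each point of $F$ according to how $s$ compares with $t$, then $|\operatorname{Osc}(s,t,F)|$ is the number of places where $\le$ is immediately followed by $>$; the word $\le\,>\,>\,\le\,>$ has two. Put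
\[
\operatorname{osc}(\alpha,\beta)=|\operatorname{Osc}(e_\alpha,e_\beta,L(\alpha,\beta))|\quad(1\le\alpha<\beta),\qquad\operatorname{osc}(0,\beta)=0 .
\]

\begin{theorem}[Moore \cite{Moore}]\label{thm:osc}
Let $k,l,N\ge1$ and let $A\subseteq[\omega_1\setminus\{0\}]^k$ and $B\subseteq[\omega_1\setminus\{0\}]^l$ be uncountable disjoint families. There are $a\in A$ and $b_0,\dots,b_{N-1}\in B$ such that $a<b_m$ and
\[
\operatorname{osc}(a(i),b_m(j))=\operatorname{osc}(a(i),b_0(j))+m\qquad\text{for all }i<k,\ j<l,\ m<N .
\]
\end{theorem}

For $k=1$ this already gives Proposition~\ref{prop:pairs} with $f$ determined by $\operatorname{osc}$ modulo $q$ and $N=q$. For $k\ge2$ that choice is not enough: the theorem shifts all $k$ relevant numbers by the same $m$ from unknown starting values, whereas we must prescribe $k$ colors independently. The way out is to let each $\alpha$ read the number $\operatorname{osc}(\alpha,\beta)$ through its own rotation of the circle $\mathbb T=\mathbb R/\mathbb Z$. Recall Kronecker's theorem: if $1,\theta_0,\dots,\theta_{k-1}$ are real numbers linearly independent over $\mathbb Q$, then $\{(m\theta_0,\dots,m\theta_{k-1}):m<\omega\}$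 is dense in $\mathbb T^k$.

\begin{proof}[Proof of Proposition~\ref{prop:pairs}]
Since $\mathbb R$ has uncountable dimension over $\mathbb Q$, there are distinct reals $\theta_\alpha$, $\alpha<\omega_1$, that together with $1$ are linearly independent over $\mathbb Q$. For $\alpha<\beta$ let $f(\alpha,\beta)$ be the $c\in\{1,\dots,q\}$ such that the fractional part of $\theta_\alpha\operatorname{osc}(\alpha,\beta)$ lies in $[\frac{c-1}q,\frac cq)$.

Fix $A,B,j,p$, and let $O\subseteq\mathbb T^k$ be the image of the open box $\prod_{i<k}(\frac{p(i)-1}q,\frac{p(i)}q)$. For $a\in A$ let $\theta_a=(\theta_{a(i)})_{i<k}$. By Kronecker's theorem, for each $y\in\mathbb T^k$ the nonempty open set $O-y$ contains some $m\theta_a$; in other words, the open sets $O-m\theta_a$, $m<\omega$, cover $\mathbb T^k$. By compactness there is $N(a)\ge1$ such that those with $m<N(a)$ suffice. Pass to an uncountable subfamily of $A$ on which $N(a)=N$ is constant, and let $a,b_0,\dots,b_{N-1}$ be given by Theorem~\ref{thm:osc}. Let $y_i=\theta_{a(i)}\operatorname{osc}(a(i),b_0(j(i)))$ and take $m<N$ with $y+m\theta_a\in O$. The $i$-th coordinate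 of $y+m\theta_a$ is $\theta_{a(i)}\operatorname{osc}(a(i),b_m(j(i)))$, so $f(a(i),b_m(j(i)))=p(i)$ for all $i<k$.
\end{proof}

\subsection{Elementary submodels}

For a regular uncountable cardinal $\theta$ let $H(\theta)$ be the set of all sets whose transitive closure has size less than $\theta$. We take $\theta$ large, so that $H(\theta)$ contains all objects that occur below and the statements we make about them mean the same in $(H(\theta),\in)$ as in the universe. A subset $M\subseteq H(\theta)$ is an \emph{elementary submodel} if every first-order statement with parameters in $M$ holds in $(M,\in)$ exactly when it holds in $(H(\theta),\in)$. By the L\"owenheim--Skolem theorem, every countable subset of $H(\theta)$ is contained in a countable elementary submodel $M$. We use the following standard facts.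
\begin{itemize}
\item[(M1)] If some $x\in H(\theta)$ has a first-order property with parameters in $M$, then some $x\in M$ has it. In particular, objects definable from parameters in $M$ belong to $M$, and so do all finite subsets of $M$.
\item[(M2)] If $X\in M$ is countable, then $X\subseteq M$. (For $X\neq\emptyset$ a surjection $\omega\to X$ exists in $M$ by (M1), and each of its values is definable from it and a natural number.) So if $X\in M$ has an element outside $M$, then $X$ is uncountable.
\item[(M3)] $\delta=M\cap\omega_1$ is a countable limit ordinal, and $\delta\notin M$. (It is an initial segment of $\omega_1$ by (M2) and is closed under successors by (M1).)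
\end{itemize}

\subsection{Proof of Theorem~\ref{thm:osc}}

Let $M$ be a countable elementary submodel of $H(\theta)$ containing $A$, $B$, $\rho$ and $(C_\beta)_{0<\beta<\omega_1}$, and let $\delta=M\cap\omega_1$. Call a set of ordinals \emph{high} if it is contained in $[\delta,\omega_1)$; all but countably many members of $A$ and of $B$ are high. If $\zeta<\delta\le\beta$, then by (E2) the function $e_\beta\restriction(\zeta+1)$ is a finite modification of $e_{\zeta+1}\in M$, so
\begin{equation}\label{eq:inM}
e_\beta\restriction(\zeta+1)\in M\qquad(\zeta<\delta\le\beta).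
\end{equation}
Likewise $L(\delta,\beta)\in M$, as a finite subset of $\delta$.

We first work with high members of $A$ and $B$ and compare their functions $e$ along the traces $L(\delta,b(j))$. We show that a pair $(a,b)$ can be replaced by a pair whose traces are longer by one common block $F$, on which the comparison reads $=$ throughout or $>$ throughout, as we wish, while nothing changes on the old traces. Alternating the two kinds of blocks raises the count by one in each round. At the end we replace the high $a$ by a copy inside $M$, which lies below $\delta$ and therefore below all the $b$'s; Lemma~\ref{lem:concat} shows that the walks to this copy pass through $\delta$. See Figure~\ref{fig:blocks}.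

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.95cm,y=1cm]
\draw[->] (0,0) -- (12,0);
\draw[line width=2pt] (0.3,0) -- (1.7,0);
\draw[line width=2pt] (2.1,0) -- (3.0,0);
\draw[line width=2pt] (3.4,0) -- (4.3,0);
\draw[line width=2pt] (4.7,0) -- (5.6,0);
\draw[line width=2pt] (6.0,0) -- (6.9,0);
\draw[line width=2pt] (7.3,0) -- (8.2,0);
\draw[line width=2pt] (9.2,0) -- (10.7,0);
\node[below] at (1.0,-0.1) {$L(\delta,b^0(j))$};
\node[below] at (2.55,-0.1) {$F_1$};
\node[below] at (3.85,-0.1) {$F_2$};
\node[below] at (5.15,-0.1) {$F_3$};
\node[below] at (6.45,-0.1) {$F_4$};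
\node[below] at (7.75,-0.1) {$F_5$};
\node[below] at (9.95,-0.1) {$L(a(i),\delta)$};
\node[above] at (2.55,0.1) {$=$};
\node[above] at (3.85,0.1) {$>$};
\node[above] at (5.15,0.1) {$=$};
\node[above] at (6.45,0.1) {$>$};
\node[above] at (7.75,0.1) {$=$};
\draw[fill=white] (3.4,0) circle (2.5pt);
\draw[fill=white] (6.0,0) circle (2.5pt);
\draw (8.7,-0.12) -- (8.7,0.12) node[above] {$\zeta'$};
\draw (11.3,-0.12) -- (11.3,0.12) node[above] {$\delta$};
\end{tikzpicture}
\caption{The lower trace $L(a(i),b_2(j))$ in the proof of the oscillation theorem for $N=3$. The symbol above a block tells how $e_{a(i)}$ compares with $e_{b_2(j)}$ at all points of the block. Within $F_2,\dots,F_5$ exactly the two circled points are counted by $\operatorname{osc}$. The trace for $b_1$ omits $F_4$ and $F_5$; the trace for $b_0$ also omits $F_2$ and $F_3$.}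
\label{fig:blocks}
\end{figure}

The new block will be $L(\delta,\delta^*)$ for some $\delta^*>\delta$ that resembles $\delta$. It has to start above any given bound.

\begin{lemma}\label{lem:landing}
Let $\zeta<\delta$ and let $D\in M$ be a subset of $\omega_1\setminus\{0\}$ with $\delta\in D$. There is $\delta^*\in D$ with $\delta^*>\delta$ and $\min L(\delta,\delta^*)>\zeta$.
\end{lemma}

\begin{proof}
Pick $\mu\in C_\delta$ with $\mu>\zeta$. The set $\{\eta\in D:\mu\in C_\eta\}$ is in $M$ and contains $\delta\notin M$, so it is uncountable by (M2). For any of its elements $\delta^*>\delta$ we have $\min L(\delta,\delta^*)=\max(C_{\delta^*}\cap\delta)\ge\mu>\zeta$.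
\end{proof}

For high $b\in B$ let $\zeta(b)=\max\bigl(\{0\}\cup\bigcup_{j<l}L(\delta,b(j))\bigr)<\delta$. For finite sets $x,y$ of ordinals above $\zeta$ with $|x|=|y|$, write $x\sim_\zeta y$ if $e_{x(i)}$ and $e_{y(i)}$ agree on $[0,\zeta]$ for every $i<|x|$. By \eqref{eq:inM}, if $y$ is high and $\zeta<\delta$, then ``$\min x>\zeta$ and $x\sim_\zeta y$'' is a property of $x$ with parameters in $M$, although $y\notin M$.

\begin{lemma}\label{lem:extend}
Let $a\in A$ and $b\in B$ be high, let $\zeta_0=\zeta(b)$, and let $R$ be one of the relations $=$ and $>$. There are high $a^+\in A$ and $b^+\in B$ and a finite nonempty $F\subseteq\delta$ with $\min F>\zeta_0$ such that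
\begin{itemize}
\item[(1)] $a^+\sim_{\zeta_0}a$ and $b^+\sim_{\zeta_0}b$;
\item[(2)] $L(\delta,b^+(j))=L(\delta,b(j))\cup F$ for all $j<l$;
\item[(3)] $e_{a^+(i)}(\xi)\mathrel{R}e_{b^+(j)}(\xi)$ for all $\xi\in F$, $i<k$, $j<l$.
\end{itemize}
\end{lemma}

\begin{proof}
For $\eta>\zeta_0$ say that $b^*\in B$ \emph{copies $b$ at $\eta$} if $b^*\subseteq[\eta,\omega_1)$, $b^*\sim_{\zeta_0}b$, and $L(\eta,b^*(j))=L(\delta,b(j))$ for all $j<l$. This is a property of $(b^*,\eta)$ with parameters in $M$, and $b$ copies $b$ at $\delta$. Suppose that $b^+$ copies $b$ at some $\delta^*>\delta$ and that $F=L(\delta,\delta^*)$ has $\min F>\zeta_0$. All elements of $L(\delta^*,b^+(j))=L(\delta,b(j))$ are at most $\zeta_0$, so Lemma~\ref{lem:concat}, applied to $\delta<\delta^*\le b^+(j)$, gives (2). So in both cases we have to find such $\delta^*$ and $b^+$, together with a high $a^+\sim_{\zeta_0}a$ for which (3) holds.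

\emph{The relation $=$.} Here we use (E2): the finitely many functions $e_{a(i)}\restriction\delta$ and $e_{b(j)}\restriction\delta$ differ from $e_\delta$ at finitely many points, so there is $\zeta_1\in[\zeta_0,\delta)$ with $e_{a(i)}(\xi)=e_{b(j)}(\xi)$ for all $\xi\in(\zeta_1,\delta)$ and all $i,j$. Let $D$ be the set of $\eta\in(\zeta_1,\omega_1)$ for which there are $a^*\in A$ and $b^*\in B$ such that $b^*$ copies $b$ at $\eta$, $a^*\subseteq[\eta,\omega_1)$, $a^*\sim_{\zeta_0}a$, and $e_{a^*(i)}(\xi)=e_{b^*(j)}(\xi)$ for all $\xi\in(\zeta_1,\eta)$ and all $i,j$. Then $D\in M$ by (M1), and $\delta\in D$ as witnessed by $a,b$. Lemma~\ref{lem:landing} gives $\delta^*\in D$ above $\delta$ with $F=L(\delta,\delta^*)\subseteq(\zeta_1,\delta)$. Let $a^+,b^+$ witness $\delta^*\in D$. Then (3) holds because $F\subseteq(\zeta_1,\delta^*)$.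

\emph{The relation $>$.} Here we use (E1). We choose $b^+$ and $F$ first and then look for $a^+$ whose functions are larger on $F$ than a given number. For this, $F$ has to avoid the places where almost all candidates for $a^+$ are small, and we show that these places are bounded below $\delta$.

Let $A'=\{a'\in A:\min a'>\zeta_0,\ a'\sim_{\zeta_0}a\}$. Then $A'\in M$ and $a\in A'$, while $a\notin M$ by (M2), because $a$ is finite and high. So $A'$ is uncountable. For $p<\omega$ call a finite nonempty set $G\subseteq\omega_1$ \emph{$p$-bad} if only countably many $a'\in A'$ satisfy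
\begin{equation}\label{eq:large}
G<a'\quad\text{and}\quad e_{a'(i)}(\xi)>p\ \text{ for all }i<k\text{ and }\xi\in G .
\end{equation}
There is no infinite disjoint family $\{G_\nu:\nu<\omega\}$ of $p$-bad sets. Otherwise, since $A'$ is uncountable and disjoint, some $a'\in A'$ lies above all $G_\nu$ and violates \eqref{eq:large} for every $G_\nu$. Then for each $\nu$ there are $\xi_\nu\in G_\nu$ and $i_\nu<k$ with $e_{a'(i_\nu)}(\xi_\nu)\le p$. The $\xi_\nu$ are distinct and one $i$ equals $i_\nu$ for infinitely many $\nu$, which contradicts (E1).

Hence for each $p$ there is a finite maximal disjoint family of $p$-bad sets, and every $p$-bad set meets its finite union. The supremum of these countably many unions is a countable ordinal $\zeta_*$ such that no finite nonempty $G$ with $\min G>\zeta_*$ is $p$-bad for any $p$. This property of $\zeta_*$ has parameters in $M$, so by (M1) we may take $\zeta_*\in M$, that is, $\zeta_*<\delta$.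

Let $\zeta_1=\max(\zeta_0,\zeta_*)$ and let $D\in M$ be the set of $\eta\in(\zeta_1,\omega_1)$ such that some $b^*\in B$ copies $b$ at $\eta$. Then $\delta\in D$. Lemma~\ref{lem:landing} gives $\delta^*\in D$ above $\delta$ with $F=L(\delta,\delta^*)\subseteq(\zeta_1,\delta)$; let $b^+$ copy $b$ at $\delta^*$. Let $p=\max\{e_{b^+(j)}(\xi):\xi\in F,\ j<l\}$. Since $\min F>\zeta_*$, the set $F$ is not $p$-bad, so uncountably many $a'\in A'$ satisfy \eqref{eq:large} with $G=F$. One of them is high, because $A'$ is a disjoint family. Let it be $a^+$. Then $e_{a^+(i)}(\xi)>p\ge e_{b^+(j)}(\xi)$ for $\xi\in F$.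
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:osc}]
\emph{Iteration.} Start with any high $a^0\in A$ and $b^0\in B$. For $t=1,\dots,2N-1$ apply Lemma~\ref{lem:extend} to $(a^{t-1},b^{t-1})$ with the relation $R_t$, which is $=$ for odd $t$ and $>$ for even $t$, and obtain $(a^t,b^t)$ and $F_t$. Let $\zeta_t=\zeta(b^t)$. By (2), for $t\ge1$ and all $j$,
\[
L(\delta,b^t(j))=L(\delta,b^0(j))\cup F_1\cup\dots\cup F_t,\qquad\max L(\delta,b^t(j))=\max F_t=\zeta_t,
\]
with each block above the preceding ones, and $\zeta_0<\zeta_1<\cdots$. By (1), $a^u\sim_{\zeta_t}a^t$ and $b^u\sim_{\zeta_t}b^t$ for all $u\ge t$. Since $F_t\subseteq[0,\zeta_t]$, (3) persists: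
\begin{equation}\label{eq:persist}
e_{a^u(i)}(\xi)\mathrel{R_t}e_{b^{u'}(j)}(\xi)\qquad\text{for all }\xi\in F_t\text{ and all }u,u'\ge t\ge1 .
\end{equation}
Let $\hat a=a^{2N-1}$, let $b_m=b^{2m+1}$ for $m<N$, and let
\[
o_m(i,j)=\bigl|\operatorname{Osc}\bigl(e_{\hat a(i)},e_{b_m(j)},L(\delta,b_m(j))\bigr)\bigr| .
\]
We claim that $o_{m+1}(i,j)=o_m(i,j)+1$ for $m+1<N$. The set $L(\delta,b_{m+1}(j))$ is $L(\delta,b_m(j))$ followed by $F_{2m+2}$ and $F_{2m+3}$. The points of $L(\delta,b_m(j))\subseteq[0,\zeta_{2m+1}]$ keep their predecessors, and $e_{b_{m+1}(j)}$ agrees with $e_{b_m(j)}$ there, so they contribute $o_m(i,j)$. For the new points we compare $e_{\hat a(i)}$ with $e_{b_{m+1}(j)}$ by \eqref{eq:persist}. The point $\min F_{2m+2}$ carries $>$ and its predecessor $\max F_{2m+1}$ carries $=$, so it is counted. Any other point of $F_{2m+2}$ has a predecessor that carries $>$, so it is not counted. The points of $F_{2m+3}$ carry $=$ and are not counted. This proves the claim, so $o_m(i,j)=o_0(i,j)+m$.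

\emph{Reflection.} Let $\zeta=\zeta_{2N-1}$. By (E2) there is $\zeta'\in[\zeta,\delta)$ such that $e_{b_m(j)}$ and $e_{b_0(j)}$ agree on $(\zeta',\delta)$ for all $m<N$ and $j<l$. Pick $\mu\in C_\delta$ with $\mu>\zeta'$. The set $\hat a$ has the property ``$x\in A$, $\min x>\mu$ and $x\sim_\zeta\hat a$'', whose parameters are in $M$, so by (M1) some $a\in M$ has it. Then $a\subseteq(\mu,\delta)$ by (M2), so $a<b_m$ for all $m$. Moreover $\min L(a(i),\delta)=\max(C_\delta\cap a(i))\ge\mu>\zeta'$, while $L(\delta,b_m(j))\subseteq[0,\zeta]$. Lemma~\ref{lem:concat} for $a(i)<\delta\le b_m(j)$ gives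
\[
L(a(i),b_m(j))=L(\delta,b_m(j))\cup L(a(i),\delta),
\]
with the first part nonempty and below the second. We count the points of $\operatorname{Osc}(e_{a(i)},e_{b_m(j)},L(a(i),b_m(j)))$.
\begin{itemize}
\item The points of $L(\delta,b_m(j))$ contribute $o_m(i,j)=o_0(i,j)+m$, because $e_{a(i)}$ agrees with $e_{\hat a(i)}$ on $[0,\zeta]$.
\item The point $\xi=\min L(a(i),\delta)$ has the predecessor $\max F_{2m+1}\le\zeta$, where $e_{a(i)}=e_{\hat a(i)}=e_{b_m(j)}$ by \eqref{eq:persist}. So $\xi$ is counted if and only if $e_{a(i)}(\xi)>e_{b_m(j)}(\xi)$, and $e_{b_m(j)}(\xi)=e_{b_0(j)}(\xi)$ since $\xi\in(\zeta',\delta)$. The predecessor depends on $m$ but the outcome does not; this is why every round ends with a block of type $=$.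
\item The other points of $L(a(i),\delta)$ and their predecessors lie in $L(a(i),\delta)\subseteq(\zeta',\delta)$, where $e_{b_m(j)}=e_{b_0(j)}$, so their contribution does not depend on $m$.
\end{itemize}
Hence $\operatorname{osc}(a(i),b_m(j))-m$ does not depend on $m$.
\end{proof}

With Theorem~\ref{thm:osc}, Propositions~\ref{prop:pairs} and~\ref{prop:coloring} are established, and the proof of Theorems~\ref{thm:main} and~\ref{thm:one} is complete.

\begin{thebibliography}{9}

\bibitem{HS}
Michael Hru\v{s}\'ak and Alexander Shibakov, \emph{Invariant Ideal Axiom}, arXiv:2204.03079 (2022).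

\bibitem{Moore}
J. T. Moore, \emph{A solution to the L space problem}, J. Amer. Math. Soc. \textbf{19} (2006).

\end{thebibliography}
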